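# Splits of a multiset on a tree: how many must be tested at once?

## Three branches competing for two copies of a letter

Take six labels, two of which are equal: $a,\ x,\ x,\ u_1,\ u_2,\ u_3$. We place them on the vertices of a tree, using each label exactly once. Cutting an edge then divides the labels into two groups. We want a tree in which three different edges produce the three divisions
$$xu_1\mid a\,x\,u_2u_3,\qquad xu_2\mid a\,x\,u_1u_3,\qquad xu_3\mid a\,x\,u_1u_2 .$$

Any two of them are easy. For the first two, take the path with three vertices labeled $xu_1$, $au_3$, $xu_2$ in this order. Cutting the left edge separates $xu_1$, and cutting the right edge separates $xu_2$.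

All three together are impossible. Suppose edges $e_1,e_2,e_3$ do the job, and let $r$ be the vertex carrying $a$. Let $K_i$ be the part of the tree cut off from $r$ by $e_i$. Since $a$ occurs only once, $K_i$ carries exactly the labels $x,u_i$. Suppose $K_i$ and $K_j$ had a common vertex $p$. The path from $p$ to $r$ runs through both $e_i$ and $e_j$; say it meets $e_i$ first. Any vertex of $K_i$ reaches $r$ by first crossing $e_i$ and then following the same route through $e_j$, so $K_i\subseteq K_j$. Then $K_j$ carries $u_i$, which is false. So $K_1,K_2,K_3$ are pairwise disjoint, and each needs its own copy of $x$. There are only two copies.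

The same argument works with $d+1$ copies of $x$ and the $d+2$ groups $xu_1,\dots,xu_{d+2}$: any $d+1$ of them fit on one tree (a star whose center carries the rest), all $d+2$ do not. If $d$ is the number of surplus copies in the label collection, a test that looks at only $d+1$ divisions at a time misses this failure. Does a test that looks at $d+2$ divisions at a time catch every failure, for every collection of labels? That question is the subject of this talk.

## Split systems, $\mathcal M$-trees and the main statements

Let $\mathcal M$ be a finite multiset with underlying set $X$. For a submultiset $C$ we write $C(x)$ for the multiplicity of $x$ in $C$, $|C|$ for the total number of elements, and $C\subseteq D$ if $C(x)\le D(x)$ for all $x$. All unions are multiset unions: multiplicities add. We therefore also write them as sums, and write $D-C$ for the difference when $C\subseteq D$. Multisets are written as words: $xyyzw$ is $\{x,y,y,z,w\}$. For $x\in X$ we have $\mathcal M(x)\ge1$, and we put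
$$\Delta(\mathcal M)=\sum_{x\in X}(\mathcal M(x)-1),\qquad \rho(\mathcal M)=\#\{x\in X:\mathcal M(x)\ge2\}.$$
So $\Delta$ counts surplus copies and $\rho$ counts repeated letters; clearly $\rho\le\Delta$. We write just $\Delta,\rho$ when $\mathcal M$ is fixed.

**Definition (split, split system).** A split $A|B$ of $\mathcal M$ is an unordered pair $\{A,B\}$ of nonempty submultisets with $A\cup B=\mathcal M$. A split system on $\mathcal M$ is a multiset $\mathfrak S$ of splits of $\mathcal M$; the same split may occur several times.

**Definition ($\mathcal M$-tree).** A labeled tree $\mathcal T=(T,\lambda)$ is a tree $T$ with a map $\lambda$ from $V(T)$ to submultisets of $\mathcal M$. It is an $\mathcal M$-tree if (M1) $\bigcup_{v\in V(T)}\lambda(v)=\mathcal M$, and (M2) every vertex $v$ of degree $1$ or $2$ has $\lambda(v)\ne\emptyset$. Removing an edge $e$ leaves two components, and the labels found on them form the two sides of the split induced by $e$. The multiset of the splits induced by all edges is denoted $\mathfrak S(\mathcal T)$.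

**Definition (compatible).** A split system $\mathfrak S$ is compatible if $\mathfrak S=\mathfrak S(\mathcal T)$ for some $\mathcal M$-tree $\mathcal T$.

**Example 1.** Let $\mathcal M=\{a,x,x\}$, so $\Delta=1$. The only splits are $x|ax$ and $xx|a$. The system in which $x|ax$ occurs twice and $xx|a$ once is compatible: take a star with three leaves labeled $a,x,x$ and an unlabeled center. The center has degree $3$, so (M2) allows this. Three copies of $x|ax$ are not compatible: as in the opening section, the three pieces cut off from $a$ are nested or disjoint and carry one $x$ each, so among three of them two are nested with the same content. Then the vertices between the two edges carry no label, which Lemma 2 below forbids. For the same reason two copies of $xx|a$ are not compatible. By Lemma 1 below, then, a system with $p$ copies of $x|ax$ and $q$ copies of $xx|a$ is compatible exactly when $p\le2$ and $q\le1$, and every failure is visible in at most $3=\Delta+2$ splits.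

Huber, Lott, Moulton, Spillner 2008, Thm. 4.3, states that $\mathfrak S$ is compatible if and only if every submultiset of $\mathfrak S$ of size at most $\max\{2\Delta(\mathcal M),\Delta(\mathcal M)+2\}$ is compatible. In Vincent Moulton, Guillaume E. Scholz, "Compatible split systems on a multiset", arXiv:2203.04630 (2022), one finds the following conjecture.

**Conjecture.** Let $\mathfrak S$ be a split system on a multiset $\mathcal M$. Then

($\bigstar$) $\mathfrak S$ is compatible if and only if every submultiset of $\mathfrak S$ of size at most $\Delta(\mathcal M)+2$ is compatible.

For $\Delta\le2$ the two bounds agree. In general the conjecture is false. Let $h(\Delta)$ be the least $h$ such that, for all $\mathcal M$ with $\Delta(\mathcal M)=\Delta$, a split system on $\mathcal M$ is compatible if and only if all its submultisets of size at most $h$ are compatible. We shall prove the following.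

**Theorem A.** $(\bigstar)$ fails for some $\mathcal M$ with $\Delta=7$ and $\rho=4$: there is an incompatible system of $10$ splits in which every subsystem of at most $9=\Delta+2$ splits is compatible.

**Theorem B.** A split system on $\mathcal M$ is compatible if and only if every submultiset of size at most $\max\{\Delta+2,\ \Delta+\rho-1\}$ is compatible. Hence $(\bigstar)$ holds whenever $\rho\le3$, in particular if $\Delta\le3$.

**Theorem C.** For all $r\ge1$, $t\ge0$ there is a multiset with $\Delta=8r-1+t$, $\rho=2r+2$, and an incompatible system of size $\Delta+2+r$ all of whose proper submultisets are compatible.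

**Corollary D.** The condition $\rho\le3$ in Theorem B is best possible. For $\rho=4$ and every $\Delta\ge7$ the bound $\Delta+\rho-1=\Delta+3$ is sharp. No bound of the form $\Delta+\mathrm{const}$ is valid. For all $\Delta\ge0$,
$$\Delta+2+\lfloor(\Delta+1)/8\rfloor\ \le\ h(\Delta)\ \le\ \max\{\Delta+2,\,2\Delta-1\}.$$

## Two facts about $\mathcal M$-trees

**Lemma 1 (restriction).** Every submultiset of a compatible split system is compatible.

*Proof.* It is enough to delete one split, induced by an edge $uv$ of an $\mathcal M$-tree. Contract $uv$ and give the new vertex the label $\lambda(u)\cup\lambda(v)$. All other edges keep their splits, and (M1) is preserved. The new vertex has degree $\deg u+\deg v-2$. If this is $1$ or $2$, then $\deg u+\deg v\le4$, so $u$ or $v$ has degree $1$ or $2$ and is labeled. Hence the new label is nonempty and (M2) survives. $\square$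

So the "only if" half of every statement above is automatic, and to test all subsystems of size at most $m$ in a system with more than $m$ members it suffices to test those of size exactly $m$.

**Lemma 2 (the middle piece is labeled).** Let $e\ne f$ be edges of an $\mathcal M$-tree $(T,\lambda)$, and let $U$ be the component of $T-\{e,f\}$ that is incident with both $e$ and $f$. Then some vertex of $U$ has a nonempty label.

*Proof.* Let $U$ have $m\ge1$ vertices. It spans a tree with $m-1$ edges, and exactly two edges, $e$ and $f$, leave it. So the degrees in $T$ of its vertices sum to $2(m-1)+2=2m$. If all were unlabeled, each would have degree at least $3$ by (M2), and the sum would be at least $3m>2m$. $\square$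

## Clusters, schemes and lifts

Suppose that some $a\in X$ has $\mathcal M(a)=1$. Exactly one side of each split contains $a$.

**Definition (cluster).** The cluster of a split is its side not containing $a$.

A split system is then a multiset of clusters. In the opening example the clusters are $xu_1,xu_2,xu_3$. We need one tool to show compatibility and one to refute it.

**Lemma 3 (schemes).** Let $C_1,\dots,C_N$ be clusters and put $C_0=\mathcal M$. Give each $i\ge1$ a parent in $\{0,\dots,N\}$ so that a rooted tree with root $0$ arises. Suppose that for every $v$ the multiset sum of the children of $v$ is contained in $C_v$, and that an only child is a proper submultiset of its parent. Then the splits $C_i|\mathcal M-C_i$ are compatible.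

*Proof.* Use the rooted tree itself, with labels $\lambda(v)=C_v-\sum_{c\text{ child of }v}C_c$. Adding the labels at and below $i$, everything telescopes to $C_i$; at the root the total is $\mathcal M$. So (M1) holds and the edge above $i$ induces $C_i|\mathcal M-C_i$. For (M2): the root label contains $a$, because no cluster does. A non-root vertex of degree $1$ has no children and label $C_v\ne\emptyset$. A non-root vertex of degree $2$ has an only child, which is proper, so its label is nonempty. $\square$

We call such a parent assignment a scheme and write "$P\supset Q,R$" to say that the children of $P$ include $Q$ and $R$. The second part of Example 1 is the scheme: root $\supset xx$; $xx\supset x,x$. The two children exhaust their parent, which is allowed because neither is an only child. Children of the root are always proper, since $\mathcal M$ contains $a$.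

To refute compatibility we make the copies distinguishable. Let $\tilde M$ be a set with a map $\pi:\tilde M\to X$ such that $|\pi^{-1}(x)|=\mathcal M(x)$ for all $x$, and let $\tilde a$ be the one element over $a$. For $S\subseteq\tilde M$, $\pi(S)$ denotes the image multiset. When $u$ has multiplicity one, $\tilde u$ denotes the element over it. A family of sets is laminar if any two members are nested or disjoint; for example $\{1,2\},\{1,2,3\},\{4,5\}$ is laminar and $\{1,2\},\{2,3\}$ is not.

**Lemma 4 (lifts).** Clusters $C_1,\dots,C_N$ are compatible if and only if there are pairwise distinct sets $S_1,\dots,S_N\subseteq\tilde M\setminus\{\tilde a\}$ with $\pi(S_i)=C_i$ that form a laminar family.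

*Proof.* Suppose such sets are given. The sets $S_j$ properly containing $S_i$ all contain the nonempty set $S_i$, so they form a chain; let the parent of $i$ be the index of the smallest of them, or $0$ if there is none. Siblings are disjoint: if $S_i\subsetneq S_j$, the parent of $i$ is $S_j$ or a subset of it, hence not the parent of $j$. So the children of $v$ are disjoint subsets of $S_v$ (of $\tilde M$ if $v=0$), and their sum is contained in $C_v$. A child is a proper subset of its parent, so it is a proper submultiset. Lemma 3 applies.

Conversely, let an $\mathcal M$-tree represent the system, with $e_i$ inducing the split of $C_i$. By (M1) we can choose $f:\tilde M\to V(T)$ with $\pi(f^{-1}(v))=\lambda(v)$ for all $v$. Let $K_i$ be the component of $T-e_i$ not containing $f(\tilde a)$, and $S_i=f^{-1}(K_i)$. Then $\pi(S_i)=C_i$ and $\tilde a\notin S_i$. By the path argument of the opening section, $K_i$ and $K_j$ are nested or disjoint, so the $S_i$ form a laminar family.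

It remains to see that they are distinct. Suppose $S_i=S_j$ with $i\ne j$. This set is nonempty, so $K_i,K_j$ meet and are nested. They are different, because $e_i$ is the only edge leaving $K_i$ and $e_j$ the only edge leaving $K_j$. Say $K_j\subsetneq K_i$. The end of $e_j$ outside $K_j$ lies in $K_i$, since otherwise $e_j$ would leave $K_i$; and the end of $e_i$ in $K_i$ is not in $K_j$, since otherwise $e_i$ would leave $K_j$. Hence $K_i\setminus K_j$ is the component of $T-\{e_i,e_j\}$ incident with both edges. As $f^{-1}(K_i\setminus K_j)=S_i\setminus S_j=\emptyset$, it carries no label, contradicting Lemma 2. $\square$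

We call sets $S_i$ as in Lemma 4 lifts of the clusters and write $\tilde C$ for the lift of $C$. In $\{a,x,x\}$ the cluster $x$ has two possible lifts and $xx$ has one; distinctness is what forbids three copies of $x$.

**The case $\Delta=0$.** Here $\mathcal M$ is a set and $\pi$ is a bijection, so each cluster has only one possible lift. The conditions "distinct" and "nested or disjoint" concern two sets at a time. So a split system is compatible if and only if every two of its members are, and $(\bigstar)$ holds with $\Delta+2=2$.

When letters repeat, there is a choice of lifts. The choice is the whole difficulty.

## Clusters that contain a letter of multiplicity one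

The first approach to the conjecture is to generalize the opening example: show that whenever a system fails, some letter $x$ is over-demanded, and that few clusters suffice to over-demand it. This works completely as long as each cluster is pinned down by a letter of multiplicity one.

**Definition (unique, marked, pure, minimal).** An element $u$ is unique if $\mathcal M(u)=1$. A cluster is marked if it contains a unique element, and pure otherwise. A split system is minimal incompatible if it is incompatible but all its proper submultisets are compatible.

Every incompatible system contains a minimal incompatible one. In this section $a$ is a fixed unique element and $\mathfrak S$ is a split system in which every two members are compatible. For a minimal incompatible system this is automatic once it has at least three members.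

**Lemma 5.** Let $C,D$ be two marked members of $\mathfrak S$. If they share a unique element, then $|C|\ne|D|$, the smaller is a submultiset of the larger, and in every choice of lifts of a subsystem containing both, the lift of the smaller is contained in the lift of the larger. If they share no unique element, their lifts are always disjoint.

*Proof.* Lifts of the pair exist. If $u$ is a shared unique element, both lifts contain $\tilde u$, so they are nested; being distinct, they have different sizes, and the smaller lies inside the larger. Apply $\pi$ for the statement on multisets. If they share no unique element, each contains a unique element that the other lacks, so the lifts are not nested and hence disjoint. $\square$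

For marked members write $D\prec C$ if $C,D$ share a unique element and $|D|<|C|$; then $D\subseteq C$. The relation is transitive: if $D\prec C\prec E$, the unique elements of $D$ lie in $C$ and in $E$, and $|D|<|E|$. Moreover, if $D\prec C$ and $D\prec C'$ for two different members $C,C'$, then $C$ and $C'$ both contain the unique elements of $D$, so by Lemma 5 one of them is $\prec$ the other.

Let $\mathcal K'$ be any set of marked members. For $D\in\mathcal K'$ the $C\in\mathcal K'$ with $D\prec C$ form a chain; let the parent of $D$ be the smallest of them, or a root $0$ if there are none. Put $C_0=\mathcal M$. Two children $D,D'$ of the same $v$ share no unique element: otherwise, say, $D\prec D'$, and the parent of $D$ would be $D'$ or something smaller, not $v$. For $v\in\mathcal K'\cup\{0\}$ and every $x$ with $\mathcal M(x)\ge2$ put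
$$y_v(x)=C_v(x)-\sum_{D\text{ child of }v}D(x).\tag{1}$$

**Example 2.** In $\mathcal M=\{a,u,v,x^3\}$ take $C=uvxx$, $D=ux$, $D'=vx$. Then $D,D'\prec C$, the root has the only child $C$, and $y_0(x)=1$, $y_C(x)=0$, $y_D(x)=y_{D'}(x)=1$.

**Lemma 6.** A set $\mathcal K'$ of marked members of $\mathfrak S$ is compatible if and only if $y_v(x)\ge0$ for all $v$ and $x$.

*Proof.* If $\mathcal K'$ is compatible, take lifts. By Lemma 5 the children of $v$ have pairwise disjoint lifts inside $\tilde C_v$ (inside $\tilde M$ if $v=0$), so $y_v\ge0$. Conversely, let all $y_v\ge0$; we check Lemma 3. For repeated letters the sum condition is $y_v\ge0$. For unique letters, the children of $v$ are contained in $C_v$ and share no unique element. An only child is proper, because its size is smaller, or because its parent is $\mathcal M\ni a$. $\square$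

**Proposition 7.** If all clusters of $\mathfrak S$ are marked and $\mathfrak S$ is minimal incompatible, then $|\mathfrak S|\le\Delta+2$.

*Proof.* Apply Lemma 6 with $\mathcal K'=\mathfrak S$: there are $v,x$ with $y_v(x)<0$. Among the children of $v$ that contain $x$, choose a minimal set $D_1,\dots,D_s$ with $\sum_iD_i(x)>C_v(x)$. Leaving one out gives a sum that is at least $s-1$ and at most $C_v(x)$, so $s\le C_v(x)+1$. By Lemma 5 lifts of the $D_i$ are always pairwise disjoint.

If $C_v(x)=\mathcal M(x)$ (for example if $v=0$), then the $D_i$ need more than $\mathcal M(x)$ copies of $x$. So $\{D_1,\dots,D_s\}$ is incompatible, and by minimality $|\mathfrak S|=s\le\mathcal M(x)+1\le\Delta+2$.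

Otherwise $v\ne0$ and $C_v(x)\le\mathcal M(x)-1$. The lifts of the $D_i$ would be disjoint inside $\tilde C_v$ and need more than $C_v(x)$ copies of $x$. So $\{C_v,D_1,\dots,D_s\}$ is incompatible, and $|\mathfrak S|\le s+1\le C_v(x)+2\le\mathcal M(x)+1\le\Delta+2$. $\square$

The argument rests on Lemma 5: the clusters themselves dictate which lifts are nested. For pure clusters this is lost. In $\{a,x^3,y^2\}$ the clusters $xxy$ and $xy$ can be lifted with the second inside the first, and also disjointly, since $xxy+xy=x^3y^2$. There is no forest to read off, and (1) has no meaning. A different kind of obstruction also appears.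

**Example 3.** Let $\mathcal M=\{a,x^2,y^2\}$ with clusters $xy,\ xy,\ xxy$. Every two are compatible: root $\supset xy,xy$, respectively root $\supset xxy\supset xy$. All three are not. The lift of $xxy$ is a $3$-set among four points, and each lift of $xy$ has two points, of which at most one lies outside the $3$-set; so both lifts of $xy$ lie inside it. Two distinct $2$-subsets of a $3$-set meet and are not nested.

What fails in Example 3 has little to do with the letters: four points do not have room for three such sets.

**Lemma 8 (room).** Let $\mathcal L$ be a laminar family of distinct subsets, each of size at least $2$, of a $b$-element set $U$, $b\ge1$. If $b\ge2$, at most $b-2$ members differ from $U$. Consequently $|\mathcal L|\le b-1$ for $b\ge1$, and $|\mathcal L|\le b-2$ if $b\ge2$ and $U\notin\mathcal L$.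

*Proof.* Induction on $b$. For $b=1$ there are no members. Let $b\ge2$, and let $U_1,\dots,U_s$ be the maximal ones among the members different from $U$, of sizes $b_1,\dots,b_s<b$. They are disjoint, and every member different from $U$ lies in one of them. By induction at most $b_i-1$ members lie in $U_i$, so at most $\sum_i(b_i-1)$ members differ from $U$. This is $0\le b-2$ if $s=0$; it is at most $b-2$ if $s=1$, since $b_1\le b-1$; and it is at most $b-s\le b-2$ if $s\ge2$. $\square$

The chain $\{1,2\}\subset\{1,2,3\}\subset\dots\subset\{1,\dots,b\}$ has $b-1$ members, so the count cannot be improved.

## Overfilling two bins by one: the counterexample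

Let us turn Lemma 8 into an obstruction that is as large as possible. Suppose that $k$ marked clusters divide the copies of the repeated letters into $k+1$ nonempty bins, and that each pure cluster must be lifted inside a single bin. The number of copies of repeated letters is $\sum_{\mathcal M(x)\ge2}\mathcal M(x)=\Delta+\rho$. By Lemma 8 a bin of size $s$ has room for $s-1$ pure clusters of size at least $2$, and for only $s-2$ if $s\ge2$ and no cluster fills it. If exactly one bin suffers this loss, the total room is at most $\Delta+\rho-(k+1)-1$. So $\Delta+\rho-k-1$ pure clusters are too many, and together with the $k$ marked ones we have an incompatible system of $\Delta+\rho-1$ clusters. This exceeds $\Delta+2$ as soon as $\rho\ge4$. The task is to arrange the letters so that after every single deletion everything fits. With $\rho=4$ and $k=2$, bins of sizes $6,4,1$ will do.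

Let
$$\mathcal M=\{a,b,c,\;x^3,y^4,z^2,w^2\},\qquad |\mathcal M|=14,\quad \Delta=2+3+1+1=7,\quad\rho=4,$$
and let $\mathfrak S$ consist of the ten splits with the clusters
$$B=bxxyyzw,\quad E=cxyzw,\quad C=xyyzw,\quad Y_1=Y_2=xyzw,\quad xyz,\quad xyw,\quad xy,\quad xz,\quad yw.$$
The split of $xyzw$ occurs twice. Two clusters are marked, eight are pure.

**Step 1: $\mathfrak S$ is incompatible.** The purpose is to force the pure clusters into bins and count. Suppose there are lifts. The set $\tilde B$ contains $\tilde b$ but not $\tilde c$, and $\tilde E$ contains $\tilde c$ but not $\tilde b$; so they are not nested, and are disjoint. A pure cluster $P$ contains neither $b$ nor $c$, so $\tilde P$ cannot contain $\tilde B$ or $\tilde E$; it is contained in or disjoint from each of them. Also $\tilde a\notin\tilde P$. Thus $\tilde P$ lies in one of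

- $\tilde B\setminus\{\tilde b\}$, with $6$ elements;
- $\tilde E\setminus\{\tilde c\}$, with $4$ elements;
- $\tilde M\setminus(\tilde B\cup\tilde E\cup\{\tilde a\})$, with $14-7-5-1=1$ element.

The last is impossible, as $|P|\ge2$. The pure clusters have sizes $5,4,4,3,3,2,2,2$; none has size $6$. By Lemma 8 the first set contains at most $4$ of the lifts and the second at most $3$. But there are $8>7$ pure clusters, a contradiction.

**Step 2: four of five small clusters fit into two copies of $xyzw$.** This is the building block for the deletions. Inside $Y_1$ and $Y_2$ we place all of $xyz,xyw,xy,xz,yw$ except one:

- (α) without $xyz$: $Y_1\supset xyw\supset xy$; $\ Y_2\supset xz,\,yw$.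
- (β) without $xyw$: $Y_1\supset xyz\supset xy$; $\ Y_2\supset xz,\,yw$.
- (γ) without $xy$: $Y_1\supset xyz\supset xz$; $\ Y_2\supset xyw\supset yw$.
- (δ) without $xz$: $Y_1\supset xyz\supset xy$; $\ Y_2\supset xyw\supset yw$.
- (ε) without $yw$: $Y_1\supset xyz\supset xz$; $\ Y_2\supset xyw\supset xy$.

In each line the only children are proper, and $xz+yw=xyzw$.

**Step 3: every subsystem of nine splits is compatible.** We give a scheme in the sense of Lemma 3 for each deletion; all only children below are visibly proper.

1. *One of $xyz,xyw,xy,xz,yw$ deleted.* Root $\supset B,E$, with sum $bc\,x^3y^3z^2w^2\subseteq\mathcal M$; $B\supset C\supset Y_1$; $E\supset Y_2$; inside $Y_1,Y_2$ use (α), (β), (γ), (δ), (ε) respectively.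
2. *One copy of $xyzw$ deleted;* call the other $Y$. Root $\supset B,E$; $B\supset C$; $C\supset xyz,\,yw$, with sum $xyyzw=C$; $xyz\supset xz$; $E\supset Y\supset xyw\supset xy$.
3. *$C$ deleted.* Root $\supset B,E$; $B\supset Y_1,\,xy$, with sum $xxyyzw\subseteq B$; $E\supset Y_2$; (γ) inside $Y_1,Y_2$.
4. *$E$ deleted.* Root $\supset B,C$, with sum $b\,x^3y^4z^2w^2\subseteq\mathcal M$; $B\supset Y_1,\,xy$; $C\supset Y_2$; (γ).
5. *$B$ deleted.* Root $\supset E,C,xy$, with sum $c\,x^3y^4z^2w^2\subseteq\mathcal M$; $E\supset Y_2$; $C\supset Y_1$; (γ).

In each case all nine remaining clusters are placed. By Lemma 1 every subsystem of at most $9=\Delta+2$ splits is compatible, although $\mathfrak S$ is not. This proves Theorem A, and the conjecture is disproved. $\blacksquare$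

The single outer copy of $y$ matters. If $B$ is deleted, its bin of size $6$ merges with it to a bin of size $7$, too big to be filled, with room $5$; together with the bin of $E$ this gives $5+3=8$. If $E$ is deleted, the merged bin is $xyzw+y=C$, which $C$ fills, with room $4$; together with the bin of $B$ this gives $4+4=8$. Each deletion of a marked cluster gains exactly the one missing place.

## Many linked copies: the gap grows without bound

To enlarge the gap we take $r$ copies of the construction, each with its own $z_i,w_i$, but with the letters $x,y$ and the single cluster $xy$ in common. A parameter $t$ fills in the values of $\Delta$ between multiples of $8$.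

Let $r\ge1$, $t\ge0$. Let $\mathcal M$ consist of the elements $a$, $b_i,c_i$ $(1\le i\le r)$, $u_1,\dots,u_t$ of multiplicity one, together with $x^{3r}$, $y^{3r+1+t}$, and $z_i^2,w_i^2$ $(1\le i\le r)$. Then
$$\Delta=(3r-1)+(3r+t)+2r=8r-1+t,\qquad\rho=2r+2.$$
The clusters are:

- for each $i$: $B_i=b_ix^2y^2z_iw_i$, except that $B_1=b_1x^2y^{2+t}z_1w_1u_1\cdots u_t$; further $E_i=c_ixyz_iw_i$, $C_i=xy^2z_iw_i$, $Y_i=Y_i'=xyz_iw_i$, $xyz_i$, $xyw_i$, $xz_i$, $yw_i$;
- one cluster $xy$;
- $U_j=yu_j$ for $1\le j\le t$.

Their number is $9r+1+t=\Delta+2+r$. For $r=1$, $t=0$ this is the system of Theorem A.

**Step 1: the system is incompatible.** We force all pure clusters of one index, together with $xy$, into bins of sizes $6$ and $4$. Suppose there are lifts. Any two of the sets $\tilde B_i,\tilde E_i$ are disjoint, since each contains an element of multiplicity one not in the other. The sets $\tilde U_j$ and $\tilde B_1$ both contain $\tilde u_j$, so they are nested, and $b_1\notin U_j$ gives $\tilde U_j\subset\tilde B_1$. Any two $\tilde U_j$ are disjoint, since each contains its own $\tilde u_j$.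

A lift of a pure cluster contains none of these marked lifts, so it is contained in or disjoint from each of them. It therefore lies in one of the parts into which they cut $\tilde M$. Apart from elements of multiplicity one, these parts have the contents

- $x^2y^2z_iw_i$ in $\tilde B_i$ (for $i=1$, outside the $\tilde U_j$, which take $t$ of the $2+t$ copies of $y$);
- $xyz_iw_i$ in $\tilde E_i$;
- $y$ in each $\tilde U_j$;
- $y$ outside all of them, because $3r-2r-r=0$ copies of $x$, $(3r+1+t)-(2r+t)-r=1$ copy of $y$, and no $z_i$ or $w_i$ remain.

Pure clusters have size at least $2$, so each lies in the part of some $B_i$ or $E_i$. Those that contain $z_i$ or $w_i$ lie in a part with that index $i$. Let $i$ be the index of the part containing the lift of $xy$. Then the lifts of the eight clusters $C_i,Y_i,Y_i',xyz_i,xyw_i,xz_i,yw_i,xy$ lie in a $6$-set and a $4$-set. No pure cluster has size $6$, so by Lemma 8 there are at most $4+3=7$ of them, a contradiction.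

**Step 2: the system without $xy$ is compatible.** This scheme is the base for all others. For an index $i$, let (α)–(ε) denote the arrangements of the previous section with $z_i,w_i,Y_i,Y_i'$ in place of $z,w,Y_1,Y_2$. Take: root $\supset$ all $B_i$ and $E_i$; $B_i\supset C_i\supset Y_i$, and in addition $B_1\supset U_1,\dots,U_t$; $E_i\supset Y_i'$; (γ) inside $Y_i,Y_i'$ for every $i$. The sum at $B_1$ is $xy^{2+t}z_1w_1u_1\cdots u_t\subseteq B_1$. At the root, exactly $a$ and $y$ are left over, by the count in Step 1. All only children are proper.

**Step 3: every other deletion is compatible.** We change the base scheme only at one index $i$ (and at the root), so as to place $xy$ as well. Unless stated otherwise, $B_i\supset C_i\supset Y_i$, $E_i\supset Y_i'$, (γ) is used, and $B_1$ keeps all present $U_j$ as children.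

- *One of $xyz_i,xyw_i,xz_i,yw_i$ deleted.* Use (α), (β), (δ), (ε) respectively in $Y_i,Y_i'$; each of these places $xy$.
- *One copy of $xyz_iw_i$ deleted;* call the other $Y_i$. $B_i\supset C_i\supset xyz_i,\,yw_i$, with sum $C_i$; $xyz_i\supset xz_i$; $E_i\supset Y_i\supset xyw_i\supset xy$.
- *$C_i$ deleted.* $B_i\supset Y_i,\,xy$, which use $x^2y^2z_iw_i$; for $i=1$ the $U_j$ use the other $t$ copies of $y$.
- *$E_i$ deleted.* The root now has $a,c_i,x,y^2,z_i,w_i$ free. Root $\supset C_i\supset Y_i'$, and $B_i\supset Y_i,\,xy$.
- *$B_i$ deleted.* If $i=1$, make the $U_j$ children of the root, where they use $t$ of the $2+t$ copies of $y$ released by $B_1$. Besides this, the root has $x^2y^3z_iw_i$ free: what $B_i$ released and the copy of $y$ from before. This is exactly $C_i+xy$. Root $\supset C_i,\,xy$, and $C_i\supset Y_i$.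
- *$U_j$ deleted* (here $i=1$). Beyond the other $t-1$ clusters $U_{j'}$, $B_1$ has $x^2y^3z_1w_1$ available, which equals $C_1+xy$. $B_1\supset C_1,\,xy$ and the other $U_{j'}$; $C_1\supset Y_1$.

Only children are proper in all cases, so Lemma 3 applies. Every proper submultiset lies in one that lacks a single cluster, so Lemma 1 finishes the proof of Theorem C. $\blacksquare$

## The upper bound $\max\{\Delta+2,\Delta+\rho-1\}$

We prove Theorem B. "Only if" is Lemma 1. For "if", an incompatible system contains a minimal incompatible one, so let $\mathfrak S$ be minimal incompatible with $N=|\mathfrak S|$. We must show $N\le\max\{\Delta+2,\Delta+\rho-1\}$. Since $\Delta+2\ge2$, we may assume $N\ge3$; then every two members of $\mathfrak S$ are compatible.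

**Step 0: we may assume that some $a$ has multiplicity one.** This is needed to speak of clusters. If $\mathcal M$ has no unique element, we adjoin one without changing anything relevant. Call a split $A|B$ balanced if $|A|=|B|$.

Two balanced splits (equal or not) are incompatible. Indeed, suppose different edges $e,f$ of an $\mathcal M$-tree induce them. The component of $T-e$ avoiding $f$ and the component of $T-f$ avoiding $e$ are disjoint and carry $|\mathcal M|/2$ labels each. So nothing is left for the component of $T-\{e,f\}$ incident with both edges, contradicting Lemma 2. Since every two members of $\mathfrak S$ are compatible, at most one is balanced.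

Write each member as $S|L$ with $|S|\le|L|$ (choose sides arbitrarily for a balanced one) and replace it by $S|(L+a)$, where $a$ is a new element. We claim that a subsystem $\mathfrak S_0$ of $\mathfrak S$ is compatible if and only if its modification $\mathfrak S_0'$, on $\mathcal M+a$, is.

Given a tree for $\mathfrak S_0$, consider for each edge $e$ the component carrying the side $L_e$ (either one, if both components carry this multiset). For two edges $e,f$ these components intersect. Otherwise $|L_e|+|L_f|\le|\mathcal M|$, although both sizes are at least $|\mathcal M|/2$ and at most one is equal to it. Pairwise intersecting subtrees of a tree have a common vertex (the Helly property). Put $a$ there (at any vertex if there are no edges): every edge $e$ now induces $S_e|(L_e+a)$.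

Conversely, delete $a$ from a tree for $\mathfrak S_0'$. Every edge $e$ then induces $S_e|L_e$, and (M2) can fail only at a vertex $v$ with label $\{a\}$. If $\deg v=1$, the side containing $a$ of the split at $v$ is $\{a\}$, so $L=\emptyset$, which is impossible. If $\deg v=2$ with edges $e,f$, the parts beyond $e$ and $f$ as seen from $v$ carry $S_e$ and $S_f$, and $S_e+S_f=\mathcal M$. Hence $L_e=S_f$ and $L_f=S_e$, and $|S_e|\le|L_e|=|S_f|\le|L_f|=|S_e|$. So both members are balanced, a contradiction.

This proves the claim. So $\mathfrak S'$ is minimal incompatible of the same size, and $\Delta,\rho$ are unchanged. From now on $a$ is a unique element of $\mathcal M$, and we use clusters.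

**Step 1: we may assume that all clusters have size at least $2$.** This is required for Lemma 8. Suppose $\{x\}$ is a cluster of $\mathfrak S$. Remove one copy of it and take lifts of the remaining $N-1$ clusters. If some singleton $\{\tilde x\}$ with $\pi(\tilde x)=x$ is not among these lifts, we may add it as a lift of $\{x\}$, since a singleton is nested with or disjoint from any set; then $\mathfrak S$ is compatible, a contradiction. So all $\mathcal M(x)$ singletons are used, and $\mathfrak S$ contains $\mathcal M(x)+1$ copies of $\{x\}$. These have only $\mathcal M(x)$ possible lifts and are incompatible. By minimality $N=\mathcal M(x)+1\le\Delta+2$, as desired. Henceforth all clusters have size at least $2$.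

**Step 2: the marked clusters define bins.** We separate the rigid part of the system from the flexible part. Let $k$ be the number of marked and $n$ the number of pure clusters, so $N=k+n$. If $n=0$, Proposition 7 gives $N\le\Delta+2$. So let $n\ge1$. Then the set $\mathcal K$ of all marked clusters is a proper subsystem of $\mathfrak S$, hence compatible, and so is each subset $\mathcal K'$ of it. By Lemma 6 all $y_v\ge0$, and we regard each $y_v$ as a multiset of repeated letters, called a bin of $\mathcal K'$. For $\mathcal K'=\mathcal K$ there are $k+1$ bins. Two bins are adjacent if one index is the parent of the other; the marked cluster between $v$ and its parent is $C_v$. In the system of Theorem A the bins are $y_B=x^2y^2zw$, $y_E=xyzw$ and $y_0=y$; the last is adjacent to the other two.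

**Lemma 9.** Removing a marked cluster $C_v$ replaces the two adjacent bins $y_v$ and $y_p$, where $p$ is the parent of $v$, by their sum $y_v+y_p$. The other bins do not change.

*Proof.* For a child $D$ of $v$, the clusters above $D$ form a chain whose smallest member is $C_v$ and whose next one is $C_p$ (if $p\ne0$). So after the removal the children of $v$ become children of $p$, and no other parent changes. The new bin at $p$ arises from $y_p$ by adding $C_v$ and subtracting the children of $v$ (restricted to repeated letters), that is, by adding $y_v$. $\square$

In Example 2, removing $C$ merges $y_C=\emptyset$ and $y_0=x$ into the bin $x$ at the root.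

**Definition (hosting).** A set $\mathcal P'$ of pure clusters is hosted in the bins of $\mathcal K'$ if there are disjoint sets $\tilde U_v$ with $\pi(\tilde U_v)=y_v$, one for each bin (the map $\pi$ assigns a letter to each point), and pairwise distinct lifts of the members of $\mathcal P'$ that form a laminar family, each lying inside a single $\tilde U_v$.

For instance, $\{xy,xz\}$ is hosted in two bins $xyzw$ and $x^2y^2zw$ (one in each), but not in a single bin $xyzw$: there the two lifts would share the only $x$ without being nested.

**Lemma 10.** For $\mathcal K'\subseteq\mathcal K$ and a set $\mathcal P'$ of pure clusters of $\mathfrak S$, the system $\mathcal K'\cup\mathcal P'$ is compatible if and only if $\mathcal P'$ is hosted in the bins of $\mathcal K'$.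

*Proof.* In any lifts of $\mathcal K'$, Lemma 5 shows that $D\prec C$ holds exactly when $\tilde D\subsetneq\tilde C$, because $\tilde D\subsetneq\tilde C$ forces a common unique element. Let $\tilde C_0=\tilde M$, and let $\tilde U_v$ be the set of elements of $\tilde C_v$ that lie outside the lifts of the children of $v$ and have a non-unique image. As the children have disjoint lifts inside $\tilde C_v$, we have $\pi(\tilde U_v)=y_v$, and the $\tilde U_v$ are disjoint.

Suppose $\mathcal K'\cup\mathcal P'$ is compatible and take lifts. Let $P\in\mathcal P'$. As $P$ has no unique element, $\tilde P$ contains no marked lift, so it is contained in or disjoint from each. Among the sets $\tilde C_v$ containing $\tilde P$ (one is $\tilde C_0$) there is a smallest, since they form a chain. Its children do not contain $\tilde P$, so they are disjoint from it, and $\tilde P\subseteq\tilde U_v$. This is a hosting.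

Conversely, let a hosting be given. Take lifts of the compatible system $\mathcal K'$, with the corresponding sets $\tilde U_v$. Since contents agree bin by bin, the hosting can be transported to these sets by bijections that respect $\pi$. For each marked $w$, the set $\tilde U_v$ is contained in $\tilde C_w$ (if $\tilde C_w\supseteq\tilde C_v$) or disjoint from it (if $\tilde C_w$ is disjoint from $\tilde C_v$ or lies inside a child of $v$). So the pure and marked lifts together form a laminar family. They are distinct, because pure lifts contain no element over a unique letter, and for the same reason they avoid $\tilde a$. By Lemma 4 the system is compatible. $\square$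

**Step 3: the bins are nonempty and have total size $\Delta+\rho$.** These are the numbers that enter the count. Summing (1) over all $v$ telescopes, so
$$\sum_v|y_v|=\sum_{\mathcal M(x)\ge2}\mathcal M(x)=\Delta+\rho.\tag{2}$$
If $k=0$, the only bin $y_0$ consists of all copies of repeated letters, and it is nonempty because there is a pure cluster. Let $k\ge1$ and suppose $y_v=\emptyset$. Remove the marked cluster between $v$ and an adjacent bin $u$. By Lemma 9, $y_u$ and $y_v$ are replaced by $y_u+y_v=y_u$. The smaller system is compatible, so by Lemma 10 all pure clusters are hosted in its bins. The same hosting, with $\tilde U_v=\emptyset$ added, is a hosting in the bins of $\mathcal K$, so $\mathfrak S$ is compatible, a contradiction.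

**Step 4: the case $n=1$.** Here we get $N\le\Delta+2$. Let $P$ be the pure cluster. Being hosted in a bin means being a submultiset of it, so $P\not\subseteq y_v$ for all $v$. Also $k=N-1\ge2$. If $u,v$ are adjacent, removing the marked cluster between them gives a compatible system; $P$ is not contained in an unchanged bin, so $P\subseteq y_u+y_v$.

Let $p$ be the number of different letters of $P$, and let $y_v'$ be the part of $y_v$ that consists of letters of $P$. No $y_v'$ is empty: otherwise $P\subseteq y_u+y_v$ with an adjacent $u$ would give $P\subseteq y_u$. Choose one adjacent pair $u,v$. It satisfies $|y_u'|+|y_v'|\ge|P|\ge p$, and each of the other $k-1$ bins contributes at least $1$. So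
$$\sum_{x\in P}\mathcal M(x)\ge p+k-1,$$
the sum being over the $p$ different letters of $P$. Subtracting $1$ for each letter gives $\Delta\ge k-1$, so $N=k+1\le\Delta+2$.

**Step 5: the case $n\ge2$, $k\ge1$.** Here we apply the room count after merging a largest bin with a neighbor, which produces a bin that no pure cluster can fill. Let $\beta=\max_v|y_v|=|y_A|$, and let $B$ be adjacent to $A$. Since $n\ge2$, each pure cluster survives when some other pure cluster is deleted; the remaining system is compatible, so the cluster lies in a bin of $\mathcal K$ and has size at most $\beta$.

Now delete the marked cluster between $A$ and $B$. By Lemma 10 all $n$ pure clusters are hosted in the merged bin, of size $\beta+|y_B|>\beta$ by Step 3, and the $k-1$ other bins. The merged bin has size at least $2$, and no pure cluster fills it. By Lemma 8 and (2),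
$$n\le(\beta+|y_B|-2)+\sum_{v\ne A,B}(|y_v|-1)=\Delta+\rho-2-(k-1),$$
so $N=n+k\le\Delta+\rho-1$.

**Step 6: the case $n\ge2$, $k=0$.** There is only one bin, so we show instead that no cluster fills it. Suppose $P\in\mathfrak S$ equals $y_0$. Host $\mathfrak S-P$ in $\tilde U_0$. If the set $\tilde U_0$ is not used as a lift, we can add it as a lift of $P$, since it contains all the others; then $\mathfrak S$ is compatible, a contradiction. If it is used, $\mathfrak S$ contains $y_0$ twice. These two clusters have only one possible lift, so they are incompatible, although every two members of $\mathfrak S$ are compatible: again a contradiction.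

Now delete any cluster. The other $N-1$ are hosted in $\tilde U_0$, which has $\Delta+\rho\ge2$ elements, and none of them fills it. Lemma 8 gives $N-1\le\Delta+\rho-2$, that is, $N\le\Delta+\rho-1$.

In all cases $N\le\max\{\Delta+2,\Delta+\rho-1\}$. If $\rho\le3$, this maximum is $\Delta+2$, which is $(\bigstar)$; and $\Delta\le3$ implies $\rho\le3$. This proves Theorem B. $\blacksquare$

## Bounds for $h(\Delta)$ and sharpness

We prove Corollary D. Theorem A has $\rho=4$, so $\rho\le3$ cannot be weakened to $\rho\le4$ in Theorem B. For $\rho=4$ and $\Delta\ge7$, take $r=1$ and $t=\Delta-7$ in Theorem C: there is a minimal incompatible system of size $\Delta+3=\Delta+\rho-1$, so the bound of Theorem B is attained. Since $r$ can be arbitrarily large in Theorem C, no bound $\Delta+\mathrm{const}$ is valid.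

*Upper bound for $h$.* As $\rho\le\Delta$, the bound of Theorem B is at most $\max\{\Delta+2,2\Delta-1\}$ for every $\mathcal M$ with $\Delta(\mathcal M)=\Delta$.

*Lower bound for $h$.* A minimal incompatible system of size $N$ on some $\mathcal M$ with $\Delta(\mathcal M)=\Delta$ shows $h(\Delta)\ge N$. If $\Delta\ge7$, put $r=\lfloor(\Delta+1)/8\rfloor\ge1$ and $t=\Delta+1-8r\ge0$; Theorem C gives $N=\Delta+2+r$. If $\Delta\le6$, then $\lfloor(\Delta+1)/8\rfloor=0$, and we return to the opening example: $\mathcal M=\{a,x^{\Delta+1},u_1,\dots,u_{\Delta+2}\}$ with the clusters $xu_1,\dots,xu_{\Delta+2}$. Their lifts would be pairwise disjoint, since each $u_i$ is unique and lies in one cluster only, and would need $\Delta+2$ copies of $x$; so the system is incompatible. Any $\Delta+1$ of the clusters are compatible: make them all children of the root. Hence $h(\Delta)\ge\Delta+2$. $\blacksquare$
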